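# A minimal pair in the effective dense degrees

## A first guess: copy a Turing minimal pair

Some algorithms are allowed to stay silent: asked whether $n\in A$, they answer "yes", "no" or "no comment", they are never wrong, and they refuse to comment only on a set of inputs of density $0$. Using such answer tables in place of characteristic functions gives a coarser notion of information, and with it a degree structure. We ask whether there are two sets, both nontrivial in this sense, whose only common information is trivial. This question was asked by Astor, Hirschfeldt, and Jockusch; it appears in Denis R. Hirschfeldt, "A minimal pair in the generic degrees", arXiv:1910.05825 (2019).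

The first guess is surely "yes, since this is so for the Turing degrees, and a Turing minimal pair, suitably copied, will do it". We test this guess now. The word "yes" will survive; the rest will not.

A set $A\subseteq\omega$ has density $1$ if $\lim_n |A\cap[0,n)|/n=1$, and density $0$ if its complement has density $1$. Subsets and finite unions of sets of density $0$ have density $0$.

**Definition 1.** An *effective dense description* of $A$ is a total function $f:\omega\to\{0,1,\square\}$ such that $f^{-1}(\square)$ has density $0$ and $f(n)=A(n)$ whenever $f(n)\in\{0,1\}$. The set $A$ is *effectively densely computable* if it has a computable effective dense description.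

Below, "description" always means effective dense description. For example, the characteristic function of $A$ is a description of $A$. If $C$ is any set of powers of $2$, however complicated, then the function that is $\square$ on the powers of $2$ and $0$ elsewhere is a computable description of $C$.

**Definition 2.** $A$ is *nonuniformly effectively densely reducible* to $B$ if every description of $B$ computes a description of $A$. $A$ is *uniformly effectively densely reducible* to $B$ if there is one Turing functional $\Phi$ such that $\Phi^f$ is a description of $A$ whenever $f$ is a description of $B$.

Uniform reducibility implies nonuniform reducibility. Both are preorders, and their equivalence classes are the nonuniform and the uniform effective dense degrees. In both structures the least degree consists of the effectively densely computable sets: a set with a computable description is below everything, and a set below such a set has a description computed by a computable function.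

**Definition 3.** A *minimal pair* is a pair of degrees $\mathbf a,\mathbf b$, neither of them least, such that every $\mathbf c$ with $\mathbf c\le\mathbf a$ and $\mathbf c\le\mathbf b$ is the least degree.

There is a good way to copy Turing degrees into these structures.

**Example 1.** For $X\subseteq\omega$ let $R(X)$ be the set of all $n\ge1$ such that $k\in X$, where $2^k$ is the largest power of $2$ dividing $n$. The set $R_k=\{2^k(2i+1):i\in\omega\}$ has density $2^{-k-1}>0$, so no description $f$ of $R(X)$ is $\square$ on all of $R_k$. To find $X(k)$ from $f$, search for $n\in R_k$ with $f(n)\neq\square$; then $f(n)=X(k)$. So every description of $R(X)$ computes $X$, by one fixed procedure, and $X$ computes the description $R(X)$ itself. Consequently $C$ is below $R(X)$, in either sense, exactly when $X$ computes some description of $C$.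

So let $X,Y$ be a Turing minimal pair and try $R(X),R(Y)$. Neither is effectively densely computable, since a computable description would make $X$ or $Y$ computable. Suppose $C$ is below both. Then $X$ computes a description $f$ of $C$ and $Y$ computes a description $f'$ of $C$. If $f=f'$ we would be done, because a function computable from both $X$ and $Y$ is computable. But nothing makes $f$ and $f'$ equal: they may be silent at different places. This is where the argument stops, and the next section shows that the guess itself is false there.

## Sparse sets, and a Turing minimal pair with a large intersection

We write $L$ for $[0,L)$ in expressions like $A\cap L$ and $A\setminus L$.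

**Definition 4.** A *sparse set* is a set $E\subseteq\omega\setminus\{0\}$ with $|E\cap[2^j,2^{j+1})|\le1$ for all $j$. A *sparse string* is a string $s\in2^{2^i}$, $i\ge0$, that is the characteristic string of a sparse subset of $[0,2^i)$. We identify $s$ with that set, write $|s|=2^i$ for its length, and write $s\preceq t$ for extension of strings.

For example, $01010010$ is the sparse string of length $8$ with elements $1,3,6$, one in each of the blocks $[1,2),[2,4),[4,8)$. The only sparse string of length $1$ is the empty set with length $1$. If $E$ is sparse then $|E\cap2^i|\le i$, and therefore
$$|E\cap n|\le1+\log_2n\qquad(n\ge1), \tag{1}$$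
so $E$ has density $0$. If $s$ is a sparse string and we add to it elements $\ge|s|$, at most one per block, we get a sparse string again: since $|s|$ is a power of $2$, the blocks of the new elements are disjoint from $[0,|s|)$.

For $E\subseteq\omega$ let $f_E(n)=\square$ if $n\in E$, and $f_E(n)=0$ otherwise. If $C\subseteq E$ and $E$ is sparse, then $f_E$ is a description of $C$: where it says $0$, $n\notin E$ and so $n\notin C$.

Let $\Phi_0,\Phi_1,\dots$ list the Turing functionals with oracles in $\{0,1,\square\}^\omega$; outputs outside $\{0,1,\square\}$ count as divergence. For a sparse string $s$, we write $\Phi_e^s(m){\downarrow}=v$ if, with oracle $f_s$ on $[0,|s|)$, the computation halts within $|s|$ steps, queries only numbers $<|s|$, and outputs $v\in\{0,1,\square\}$. This is decidable and is preserved when $s$ is extended. If $E$ is sparse, then $\Phi_e^{f_E}(m)=v$ if and only if $\Phi_e^s(m){\downarrow}=v$ for all sufficiently long initial segments $s$ of $E$ whose length is a power of $2$.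

**Example 2 (the first guess fails).** There are sparse sets $X,Y$ that form a Turing minimal pair, such that $X\cap Y$ is not contained in any computable set of density $0$. Build increasing sparse strings $s,t$ of equal length, with unions $X,Y$, treating two kinds of items in turn.

For a computable set $D$ of density $0$: choose $x\notin D$ with $x\ge|s|=|t|$, put $x$ into both strings, and extend both with no further elements to a length $>x$.

For a pair $(e,i)$: if there are sparse $s'\succeq s$, $t'\succeq t$ and $m$ such that $\Phi_e^{s'}(m)$ and $\Phi_i^{t'}(m)$ converge to different values, move to such $s',t'$, padded with no elements to equal length. If not, do nothing. In the second case, if $\Phi_e^{f_X}=\Phi_i^{f_Y}=Z$ is total, then $Z$ is computable: given $m$, search for any sparse $s'\succeq s$ with $\Phi_e^{s'}(m){\downarrow}$; one exists, among initial segments of $X$. A long initial segment $t'$ of $Y$ has $\Phi_i^{t'}(m)=Z(m)$, and there is no disagreement, so the value found is $Z(m)$.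

So a set computable from both $X$ and $Y$ is computable. Also $X$ is not computable, since it has density $0$ and contains $X\cap Y$; the same holds for $Y$.

Now let $C=X\cap Y$. Every description of $R(X)$ computes $X$ and hence $f_X$, which is a description of $C$ because $C\subseteq X$; the same works for $Y$. So $C$ is below $R(X)$ and $R(Y)$, even uniformly. But $C$ is not effectively densely computable. Indeed, if $f$ were a computable description of $C$, the computable set $\{n:f(n)\ne0\}$ would contain $C$ and would have density $0$, since $f^{-1}(1)\subseteq C$. So $R(X),R(Y)$ do not give a minimal pair.

**Example 3 (subsets and shifts).** The coding $R$ is not to blame. Let $A$ have density $0$ and let $C\subseteq A$. From a description $f$ of $A$, replace all values $1$ by $\square$. The result is $0$ only where $f$ is $0$, and it is $\square$ on $f^{-1}(\square)\cup f^{-1}(1)\subseteq f^{-1}(\square)\cup A$, a set of density $0$. So it is a description of $C$: every subset of a set of density $0$ is uniformly reducible to it. Likewise, if $B$ has density $0$, $d$ is fixed, and $C\subseteq\{x:x+d\in B\}$, then $C$ is uniformly reducible to $B$: from a description $f$ of $B$, output $0$ at $x$ if $f(x+d)=0$, and $\square$ otherwise. Hence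 if $A,B$ have density $0$ and $C=\{x\in A:x+d\in B\}$ is contained in no computable set of density $0$, then $C$ is below both $A$ and $B$, and it is not effectively densely computable, by the argument at the end of Example 2.

So if we want to use sets $A,B$ of density $0$, we must keep their elements away from each other. This suggests taking $A$ and $B$ sparse, with no element of $A$ near an element of $B$, for a strong sense of "near". That is what we shall do.

**Theorem 1.** There are sparse sets $A,B$, neither effectively densely computable, such that every $C$ which is nonuniformly effectively densely reducible to both is effectively densely computable. Hence there is a minimal pair in the nonuniform effective dense degrees and a minimal pair in the uniform effective dense degrees.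

**Theorem 2.** (1) There are sparse sets $A_X$ $(X\in2^\omega)$, none effectively densely computable, with $A_X\le_TX\oplus0'''$, such that for $X\ne Y$: if for every sparse $E\supseteq A_X$ and for every sparse $E\supseteq A_Y$ the function $f_E$ computes an effective dense description of $C$, then $C$ is effectively densely computable. Consequently, in each of the nonuniform and uniform effective dense degrees there is a family of $2^{\aleph_0}$ degrees any two of which form a minimal pair.

(2) In Theorem 1 one can take $A,B\le_T0'''$.

Theorem 2 is not needed for Theorem 1.

## From "every description" to one functional

Suppose $C$ is below $A$, with $A$ sparse. Then each $f_E$ with $E\supseteq A$ sparse computes a description of $C$, but perhaps with a different functional for each $E$. This section extracts a single functional that behaves well near one finite string.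

For a sparse set $A$ let
$$\mathbb P_A=\{s\text{ a sparse string}:A\cap|s|\subseteq s\}.$$
These are the finite pieces of sparse supersets of $A$. For instance, $\{1,3,6\}$ with length $8$ is in $\mathbb P_A$ exactly when $A\cap8\subseteq\{1,3,6\}$. If $s\in\mathbb P_A$ and $L\ge|s|$ is a power of $2$, then $s\cup(A\cap[|s|,L))$, with length $L$, is in $\mathbb P_A$ and extends $s$.

Throughout, $\delta$ is a positive rational. Say that $s$ *$(e,\delta,n)$-violates* if $n\ge1$, $\Phi_e^s(m){\downarrow}$ for all $m<n$, and $|\{m<n:\Phi_e^s(m)=\square\}|>\delta n$. This is decidable and preserved under extension.

**Definition 5.** Let $A$ be sparse and $C$ a set. The pair $(e,p)$ is *good for* $(A,C)$ if $p\in\mathbb P_A$ and the following hold.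

* (i) If $p\preceq q\in\mathbb P_A$ and $\Phi_e^q(m){\downarrow}$, then $\Phi_e^q(m)\in\{C(m),\square\}$.
* (ii) For all $q\succeq p$ in $\mathbb P_A$ and all $m$ there is $r\succeq q$ in $\mathbb P_A$ with $\Phi_e^r(m){\downarrow}$.
* (iii) For all $q\succeq p$ in $\mathbb P_A$ and all $\delta$ there are $r\succeq q$ in $\mathbb P_A$ and $N$ such that no $s\succeq r$ in $\mathbb P_A$ $(e,\delta,n)$-violates for any $n\ge N$.

In words: above $p$, answers are never wrong, can always be obtained, and can be made rarely blank.

**Example 4.** Let $\Phi_e$ be the identity functional, $\Phi_e^f(m)=f(m)$, let $A$ be sparse, $C\subseteq A$, and let $p$ be the string of length $1$. Then $(e,p)$ is good for $(A,C)$. For (i): if $q\in\mathbb P_A$ gives a value other than $\square$ at $m$, the value is $0$, $m<|q|$ and $m\notin q$, so $m\notin A$ and $C(m)=0$. For (ii): extend $q$ by the elements of $A$ to a sufficient length. For (iii): take $r=q$ and, by (1), $N$ so large that $1+\log_2n\le\delta n$ for all $n\ge N$.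

**Lemma 1.** Let $A$ be sparse, and suppose that for every sparse $E\supseteq A$, $f_E$ computes an effective dense description of $C$. (This holds if $C$ is nonuniformly effectively densely reducible to $A$.) Then some $(e,p)$ is good for $(A,C)$.

*Proof.* Suppose no $(e,p)$ is good. We build one sparse $E\supseteq A$ such that no functional computes a description of $C$ from $f_E$. Let $p_0$ be the string of length $1$; it is in $\mathbb P_A$, since $0\notin A$. We build $p_0\preceq p_1\preceq\cdots$ in $\mathbb P_A$ with lengths tending to infinity, treating each $e$ once. When $e$ is treated and the current string is $p_k$, one of (i)–(iii) fails for $(e,p_k)$.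

* If (i) fails, extend to $q\in\mathbb P_A$ with $\Phi_e^q(m)\in\{0,1\}\setminus\{C(m)\}$ for some $m$.
* If (ii) fails, extend to $q\in\mathbb P_A$ such that for some $m$ no $r\succeq q$ in $\mathbb P_A$ has $\Phi_e^r(m){\downarrow}$.
* If (iii) fails, extend to $q\in\mathbb P_A$ such that for some $\delta$, every $r\succeq q$ in $\mathbb P_A$ and every $N$ admit some $s\succeq r$ in $\mathbb P_A$ that $(e,\delta,n)$-violates for some $n\ge N$. Then, by bookkeeping, at infinitely many later steps, for $N=1,2,\dots$ in turn, extend the current string to such an $s$.

Let $E=\bigcup_kp_k$. It is sparse and contains $A$, and all its initial segments of length a power of $2$ are in $\mathbb P_A$. In the first case $\Phi_e^{f_E}$ has a wrong value in $\{0,1\}$. In the second case $\Phi_e^{f_E}(m)$ diverges, since otherwise a long initial segment $r\succeq q$ of $E$, which is in $\mathbb P_A$, would have $\Phi_e^r(m){\downarrow}$. In the third case $|\{m<n:\Phi_e^{f_E}(m)=\square\}|>\delta n$ for infinitely many $n$, so the blanks do not have density $0$. So no $\Phi_e^{f_E}$ is a description of $C$, a contradiction.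

For the parenthesis: each such $f_E$ is a description of $A$. $\square$

## Where the search for agreement stops

Let $(e,p)$ be good for $(A,C)$ and $(\hat e,\hat p)$ good for $(B,C)$. The sensible thing to try is the argument for $(e,i)$ in Example 2. Ensure a disagreement if possible: strings $q\succeq p$, $\hat q\succeq\hat p$ and $m$ such that $\Phi_e^q(m)$ and $\Phi_{\hat e}^{\hat q}(m)$ are different bits. If no such strings exist, compute $C(m)$ by finding any $q\succeq p$ with $\Phi_e^q(m)\in\{0,1\}$.

The last step is the one that breaks. In Example 2 the value found on the first side was checked against the true computation on the other side, which gives the right answer. Here the true computation on the other side may give $\square$ at $m$. A blank agrees with everything, so nothing prevents the value found from being wrong.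

This is not just a defect of the argument. Take $A=X$, $B=Y$, $C=X\cap Y$ from Example 2, let both functionals be the identity, and let $p,\hat p$ be the string of length $1$. By Example 4 both sides are good. No disagreement of bits is possible, as only $0$ and $\square$ occur. For each $m$ there is a long sparse string without $m$, so the search gives $0$ at every $m$, which is wrong on all of $C$; and $C$ has no computable description at all.

To get past this we stop relying on comparison. By (i), a bit computed from a string that really is in $\mathbb P_A$, or really is in $\mathbb P_B$, is correct. Suppose that for the input $s$ we had two numbers $L<U$ such that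

* at least one of $A,B$ has no element in $[L,U)$.

We do not know which one, and we do not know $A\cap L$ or $B\cap L$. But there are only finitely many possibilities $q$ for a string of length $L$ on either side. For each of them choose an extension, of length at most $U$, that yields an answer at $s$, and collect all these answers. If, say, $A\cap[L,U)=\emptyset$, then the extension of a $q\in\mathbb P_A$ is itself in $\mathbb P_A$, since beyond $L$ there is nothing of $A$ to contain. So at least one consulted string is genuine, and if all answers are the same bit, that bit is $C(s)$. If they are not unanimous, we output $\square$. When no bits from opposite sides ever conflict, failure of unanimity requires that some answer is $\square$; and blanks can be made rare.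

Two tasks remain. We must build $A$ and $B$ so far apart that the displayed condition holds, and we must choose $L$ and the extensions, computably, so that blanks have density $0$ in total. For the latter, $L$ cannot stay fixed: $U$ depends on $s$ and may be unbounded (for the identity functional, an answer at $s$ needs a string of length $>s$), and with $L$ fixed, $A$ or $B$ would then be finite.

## Keeping the elements of $A$ and $B$ apart

We record how $A$ and $B$ are built, so that whatever we ensure at one moment remains true at the end.

**Definition 6.** A *state* is $(\alpha,\beta,\ell,g)$ where $\ell$ is a power of $2$, $\alpha,\beta\subseteq[0,\ell)$ are sparse, and $g:\omega\to\omega$ satisfies $g(n)\ge n$. The *moves* are: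

* (M1) replace $\ell$ by a larger power of $2$;
* (M2) replace $g$ by some $g'\ge g$ (pointwise);
* (M3) add some $x\ge\ell$ to $\alpha$ or to $\beta$, not both, and then replace $\ell$ by a power of $2$ that is $>g(x)$.

A pair $(A,B)$ of sparse sets *obeys* $(\alpha,\beta,\ell,g)$ if $A\cap\ell=\alpha$, $B\cap\ell=\beta$, and
$$\max(x,y)>g(\min(x,y))\quad\text{for all }x\in A\setminus\ell,\ y\in B\setminus\ell. \tag{2}$$

Under (M3), $x\ge\ell$ lies in a block disjoint from $[0,\ell)$, so sparseness is preserved; and since $g(x)\ge x\ge\ell$, $\ell$ increases and exceeds $x$. For example, from $(\emptyset,\emptyset,1,\mathrm{id})$ we may add $5$ to $\alpha$ and take $\ell=8$, then replace $g$ by $n\mapsto n^2$, then add $9$ to $\beta$ and take $\ell=128>81$. From now on all new elements, of either set, are at least $128$.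

**Observation.** If $S_0,S_1,\dots$ are states, each obtained from the previous one by finitely many moves, and the numbers $\ell$ are unbounded, then $A=\bigcup\alpha$ and $B=\bigcup\beta$ are sparse and $(A,B)$ obeys every $S_k=(\alpha_k,\beta_k,\ell_k,g_k)$.

*Proof.* Elements added after $S_k$ are $\ge\ell_k$, so $A\cap\ell_k=\alpha_k$ and $B\cap\ell_k=\beta_k$; since the $\ell_k$ are unbounded, $A$ and $B$ are sparse. Let $x\in A\setminus\ell_k$ and $y\in B\setminus\ell_k$. They were added after $S_k$, by distinct moves, since one move adds to one side only. Let $z$ be the one added first and $z'$ the other. Right after $z$ was added, $\ell$ was $>g(z)\ge g_k(z)$, for the function $g\ge g_k$ of that moment. So $z'\ge\ell>g_k(z)\ge z$, which is (2). $\square$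

There is one more thing to ensure. Condition (iii) of goodness speaks about strings in $\mathbb P_A$, with $A$ not yet known, whereas during the construction we can only ask about all sparse strings. Tasks connect the two.

**Definition 7.** A *task* is $(e,\delta,r,N)$ with $r$ a sparse string. A sparse set $A$ *satisfies* it if at least one of these holds: $r\notin\mathbb P_A$; some $s\succeq r$ in $\mathbb P_A$ $(e,\delta,n)$-violates for some $n\ge N$; there is a sparse string $r'\succeq r$ such that no sparse string $s\succeq r'$ $(e,\delta,n)$-violates for any $n\ge N$.

**Lemma 2.** Given a sparse $\alpha\subseteq[0,\ell)$ with $\ell$ a power of $2$, and a task $(e,\delta,r,N)$, there is a power of two $\ell'\ge\ell$ such that every sparse $A$ with $A\cap\ell'=\alpha$ satisfies the task.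

*Proof.* Increase $\ell$ so that $\ell\ge|r|$. If $\alpha\cap|r|\not\subseteq r$, take $\ell'=\ell$: then $A\cap|r|=\alpha\cap|r|\not\subseteq r$, so $r\notin\mathbb P_A$.

Otherwise let $r'=r\cup(\alpha\setminus|r|)$ with length $\ell$. This is a sparse string extending $r$, and $\alpha\subseteq r'$. If some sparse $s\succeq r'$ $(e,\delta,n)$-violates with $n\ge N$, let $\ell'=|s|$. Then $A\cap\ell'=\alpha$ gives $A\cap|s|=\alpha\subseteq s$, so $s\in\mathbb P_A$, and the second alternative holds. If there is no such $s$, let $\ell'=\ell$; then $r'$ witnesses the third alternative. $\square$

In the second alternative we keep $A$ empty on a long interval, so that a string $s$ with many fake elements becomes a member of $\mathbb P_A$. The same trick makes Cases 1–3 of the next section work.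

## The Main Lemma, and three ways to prevent goodness

**Lemma 3 (Main Lemma).** Let $(\alpha,\beta,\ell,g)$ be a state and let $R=(e,p,\hat e,\hat p)$ with $p,\hat p$ sparse strings. There are $\ell^*\ge\ell$ (a power of $2$) and $g^*\ge g$ such that one of the following holds.

* (F) For no $(A,B)$ obeying $(\alpha,\beta,\ell^*,g^*)$, with $A$ and $B$ satisfying all tasks, is there a $C$ such that $(e,p)$ is good for $(A,C)$ and $(\hat e,\hat p)$ is good for $(B,C)$.
* (S) There is a computable $h:\omega\to\{0,1,\square\}$ with $h^{-1}(\square)$ of density $0$ such that, whenever $(A,B)$ obeys $(\alpha,\beta,\ell^*,g^*)$ and $C$ is a set with $(e,p)$ good for $(A,C)$ and $(\hat e,\hat p)$ good for $(B,C)$, $h$ is an effective dense description of $C$.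

The proof occupies this section and the next one. Here we set up the strings that can still become genuine, and deal with the cases in which goodness can be destroyed.

**Setup.** Increase $\ell$ so that $\ell\ge|p|,|\hat p|$. If $\alpha\cap|p|\not\subseteq p$, then $p\notin\mathbb P_A$ for every $A$ with $A\cap\ell=\alpha$, so (F) holds with $\ell^*=\ell$, $g^*=g$; similarly for $\beta,\hat p$. So assume $\alpha\cap|p|\subseteq p$ and $\beta\cap|\hat p|\subseteq\hat p$. Write $\Phi=\Phi_e$ and $\Psi=\Phi_{\hat e}$. Let
$$\mathcal Q=\{q\text{ a sparse string}:q\succeq p,\ |q|\ge\ell,\ \alpha\subseteq q\},$$
and define $\hat{\mathcal Q}$ in the same way from $\hat p,\beta$. These sets are computable and closed under extension by sparse strings. If $q\in\mathcal Q$, $\ell^*\ge|q|$ and $A\cap\ell^*=\alpha$, then $A\cap|q|=\alpha\subseteq q$, so $q\in\mathbb P_A$. We refer to this as making $q$ genuine. The same works for $\hat{\mathcal Q}$ and $B$.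

**Case 1: an input at which convergence can be prevented.** There are $q\in\mathcal Q$ and $m$ such that $\Phi^r(m)\uparrow$ for all sparse $r\succeq q$ (or the same for $\hat{\mathcal Q},\Psi$). Choose $\ell^*\ge\ell,|q|$ and $g^*=g$. Then $q$ is genuine, $q\succeq p$, and no extension of $q$ gives an answer at $m$. So (ii) fails on that side, and (F) holds.

**Case 2: blanks can be made frequent.** There are $q\in\mathcal Q$ and $\delta$ such that for all sparse $r\succeq q$ and all $N$, some sparse $s\succeq r$ $(e,\delta,n)$-violates for some $n\ge N$ (or the same on the other side). Choose $\ell^*\ge\ell,|q|$ and $g^*=g$. Let $A$ satisfy all tasks, with $A\cap\ell^*=\alpha$; then $q\in\mathbb P_A$. Let $r\succeq q$ be in $\mathbb P_A$ and let $N\in\omega$. Look at the task $(e,\delta,r,N)$. Its first alternative fails, since $r\in\mathbb P_A$. Its third alternative would give a sparse $r'\succeq r\succeq q$ none of whose sparse extensions $(e,\delta,n)$-violates with $n\ge N$, against the case hypothesis. So the second holds: some $s\succeq r$ in $\mathbb P_A$ $(e,\delta,n)$-violates with $n\ge N$. As $r$ and $N$ were arbitrary, (iii) fails for $(e,p)$, witnessed by $q$ and $\delta$, and (F) holds.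

**Case 3: the two sides can be made to conflict.** There are $q\in\mathcal Q$, $\hat q\in\hat{\mathcal Q}$ and $m$ such that $\Phi^q(m)$ and $\Psi^{\hat q}(m)$ are distinct elements of $\{0,1\}$. Choose $\ell^*\ge\ell,|q|,|\hat q|$ and $g^*=g$. Then $q\in\mathbb P_A$ and $\hat q\in\mathbb P_B$. If (i) held on both sides for the same $C$, both bits would be $C(m)$. So (F) holds.

## A unanimous vote with rare blanks

**Case 4: none of Cases 1–3 holds.** We prove (S) with $\ell^*=\ell$ (as increased in the setup).

**Step 1: computable answers.** This step turns each string of $\mathcal Q$ into a total computable sequence of answers. For $r\in\mathcal Q$ put $r^{(-1)}=r$, and for $m\ge 0$ let $r^{(m)}$ be the first sparse string $\succeq r^{(m-1)}$, in a fixed search, with $\Phi^{r^{(m)}}(m){\downarrow}$. It exists because Case 1 fails and $r^{(m-1)}\in\mathcal Q$. Let $a_r(m)=\Phi^{r^{(m)}}(m)$. For $\hat r\in\hat{\mathcal Q}$ define $\hat r^{(m)}$ and $b_{\hat r}(m)$ in the same way with $\Psi$. All this is uniformly computable. Two facts hold.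

First, for all $q\in\mathcal Q$ and $\delta$ there are $r\succeq q$ in $\mathcal Q$ and $N$ such that
$$|\{m<n:a_r(m)=\square\}|\le\delta n\quad\text{for all }n\ge N,\ n\ge1, \tag{3}$$
and likewise for $\hat{\mathcal Q}$ and $b$. Indeed, Case 2 fails, so there are a sparse $r\succeq q$ and $N$ such that no sparse $s\succeq r$ $(e,\delta,n)$-violates with $n\ge N$. Apply this to $s=r^{(n-1)}$: it extends $r^{(m)}$ for every $m<n$, so $\Phi^s(m)=a_r(m)$ for all $m<n$. Since $s$ does not violate, (3) follows. The other side is the same.

Second,
$$a_r(m)\text{ and }b_{\hat r}(m)\text{ are never distinct elements of }\{0,1\}, \tag{4}$$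
because $r^{(m)}\in\mathcal Q$, $\hat r^{(m)}\in\hat{\mathcal Q}$, and Case 3 fails.

**Step 2: candidates.** This step describes a panel of voters for a given $L$, and the test of whether its blanks are rare. For $L\ge\ell$ a power of $2$ let $\Gamma(L)=\{q\in\mathcal Q:|q|=L\}$ and $\hat\Gamma(L)=\{q\in\hat{\mathcal Q}:|q|=L\}$. They are finite, computable from $L$, and nonempty: $p\cup(\alpha\setminus|p|)$ with length $L$ is in $\Gamma(L)$, and similarly for $\hat\Gamma(L)$. For example, if $p$ has length $1$, $\alpha=\emptyset$ and $\ell=1$, then $\Gamma(4)$ consists of all $2\cdot3=6$ sparse strings of length $4$.

A *candidate* for $L$ is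
$$\kappa=\big((r_q)_{q\in\Gamma(L)},(\hat r_q)_{q\in\hat\Gamma(L)},N\big)$$
with sparse strings $r_q\succeq q$, $\hat r_q\succeq q$, and $N\in\omega$. Then $r_q\in\mathcal Q$ and $\hat r_q\in\hat{\mathcal Q}$. Put
$$\delta_{j,L}=\frac{2^{-j}}{|\Gamma(L)|+|\hat\Gamma(L)|}. \tag{5}$$
Say that $\kappa$ is *$j$-refuted at $n$* if $n\ge N$, $n\ge1$, and $|\{m<n:a_{r_q}(m)=\square\}|>\delta_{j,L}n$ for some $q\in\Gamma(L)$, or $|\{m<n:b_{\hat r_q}(m)=\square\}|>\delta_{j,L}n$ for some $q\in\hat\Gamma(L)$. This is decidable. For every $j$ and $L$ some candidate for $L$ is never $j$-refuted: apply (3) with $\delta=\delta_{j,L}$ to each of the finitely many $q$, and let $N$ be the maximum of the numbers obtained. Fix, uniformly computably in $L$, a list of all candidates for $L$; it is infinite.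

We cannot computably recognize a candidate that is never refuted; we can only see refutations. So $h$ has to guess and correct itself.

**Step 3: the construction of $h$.** At each time there are finitely many levels $1,\dots,d$, initially $d=0$. Level $j$ carries a number $L_j$, a current candidate for $L_j$, and the stage $t_j$ at which that candidate was appointed. A level-$j$ candidate is called *refuted* at $n$ if it is $j$-refuted at $n$. Thus higher levels allow fewer blanks. Put $L_0=\ell$. At stage $s=0,1,2,\dots$ do the following.

*Updating.* If the current candidate of some level is refuted at some $n\le s+1$, take the least such level $j$; discard all levels $>j$, keep $L_j$, appoint the next candidate in the list for $L_j$ at level $j$, and set $t_j=s$. Otherwise add level $d+1$, with $L_{d+1}$ a power of two $>\max(L_d,s)$, appoint the first candidate for $L_{d+1}$, and set $t_{d+1}=s$.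

*Voting.* Let $j$ be the largest level with $s>2t_j$ and $s\ge N$, where $N$ is from its current candidate. If $j$ exists, its current candidate is *active* at $s$, and $L(s):=L_j$. Set $h(s)=v$ if all $a_{r_q}(s)$ $(q\in\Gamma(L_j))$ and all $b_{\hat r_q}(s)$ $(q\in\hat\Gamma(L_j))$ equal the same $v\in\{0,1\}$; otherwise set $h(s)=\square$. If there is no such $j$, set $h(s)=\square$.

Clearly $h$ is total and computable, and at every time $L_0<L_1<\dots<L_d$. Moreover, a candidate active at $s$ is not refuted at any $n\le s+1$. For a candidate appointed at stage $s$ has $t=s$ and is not active at $s$, because $s>2s$ is false. The older candidates that survive the updating at stage $s$ were found unrefuted at all $n\le s+1$: they are all the old ones if nothing was refuted, and otherwise those on levels below the least refuted one.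

The delay $s>2t_j$ will be needed to add up the blanks of successive candidates at one level: a candidate appointed at stage $10$, say, may not vote before stage $21$.

**Step 4: levels settle.** This step shows that every level eventually has a permanent candidate.

**Claim 1.** For each $j\ge1$, from some stage on level $j$ is present with constant $L_j=:L_j^*$ and constant candidate.

*Proof.* Induct on $j$. Suppose that from some stage on, the levels $<j$ are present and constant. If level $j$ is absent at the start of a later stage, the levels present are exactly $1,\dots,j-1$. None of them is found refuted, since it would then be changed; so level $j$ is added. Afterwards level $j$ is never discarded, because that happens only when a lower level is found refuted and changed. So $L_j$ is fixed, and the candidate changes only when it is found refuted, moving to the next one in the list. The list contains a never-refuted candidate, so there are finitely many changes. $\square$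

Let $T_j$ be such that at the voting of every stage $s\ge T_j$, levels $1,\dots,j$ are final and the final level-$j$ candidate satisfies $s>2t_j$ and $s\ge N$. Then for $s\ge T_j$ there is an active candidate, it has level $\ge j$, and $L(s)\ge L_j^*$. Also $L_j^*$ is strictly increasing in $j$, so $L_j^*\to\infty$.

**Step 5: counting blanks.** This step shows that $h$ is rarely silent.

**Claim 2.** $h^{-1}(\square)$ has density $0$.

*Proof.* Fix $j\ge1$ and $n\ge T_j$, and let $T_j\le s<n$ with $h(s)=\square$. There is an active candidate at $s$, of some level $i\ge j$. Some $a_{r_q}(s)$ or $b_{\hat r_q}(s)$ of this candidate is $\square$. For otherwise all these values are bits, and by (4) every $a_{r_q}(s)$ equals every $b_{\hat r_{q'}}(s)$; since $\Gamma(L(s))$ and $\hat\Gamma(L(s))$ are nonempty, all values are then equal, and $h(s)\ne\square$.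

We charge $s$ to the appointment of this candidate, counting different appointments as different even if the same candidate reappears. Consider one appointment $\kappa$ at level $i$, with number $L$, that is active at some stage $<n$. Let $u$ be $1$ plus its last active stage $<n$. Since $\kappa$ is active at $u-1$, it is not refuted at $u$, and $u\ge N$, $u\ge1$. So each of its $|\Gamma(L)|+|\hat\Gamma(L)|$ voters has at most $\delta_{i,L}u$ blanks below $u$. By (5), at most
$$\big(|\Gamma(L)|+|\hat\Gamma(L)|\big)\,\delta_{i,L}\,u=2^{-i}u$$
numbers $s<u$ have some $\square$ among the values of $\kappa$ at $s$. All $s<n$ charged to $\kappa$ are among them.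

Now let $\kappa,\kappa'$ be two such appointments at level $i$, with numbers $u,u'$, where $\kappa'$ is made later, at stage $t'$. From stage $t'$ on $\kappa$ is no longer current, so it is inactive, and $u\le t'$. And $\kappa'$ is active only at stages $>2t'$, so $u'>2t'\ge2u$. Hence, in order of appointment, the numbers $u$ at level $i$ more than double each time. They are $\le n$, so their sum is at most $n+n/2+n/4+\cdots=2n$. Therefore
$$|h^{-1}(\square)\cap n|\le T_j+\sum_{i\ge j}2^{-i}\cdot2n=T_j+2^{2-j}n. \tag{6}$$
Divide by $n$ and let $n\to\infty$: the upper limit of $|h^{-1}(\square)\cap n|/n$ is at most $2^{2-j}$. As $j$ is arbitrary, the claim follows. $\square$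

**Step 6: the separation $g^*$.** This step chooses how far apart $A$ and $B$ must be for the vote to contain a genuine voter. If a candidate is active at $s$, let $U(s)$ be the maximum of all $|r_q^{(s)}|$ and $|\hat r_q^{(s)}|$ for this candidate. For each $x$ only finitely many $s$ have $L(s)$ defined and $\le x$: choose $j$ with $L_j^*>x$; then all such $s$ are $<T_j$. So we may define
$$g^*(x)=\max\big(\{g(x)\}\cup\{U(s):L(s)\le x\}\big). \tag{7}$$
Then $g^*\ge g$. Note that $h$ is computable but $g^*$ need not be, since it depends on when the levels settle. This does no harm: $g^*$ is used only in building $A$ and $B$.

**Step 7: the vote is correct.** This step shows that $h$ makes no mistakes.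

**Claim 3.** If $(A,B)$ obeys $(\alpha,\beta,\ell,g^*)$, $p\in\mathbb P_A$, $\hat p\in\mathbb P_B$, and (i) holds for $(A,C)$ with $(e,p)$ and for $(B,C)$ with $(\hat e,\hat p)$, then $h(s)\in\{C(s),\square\}$ for all $s$.

*Proof.* Let $h(s)=v\in\{0,1\}$ and $L=L(s)\ge\ell$. Suppose there were $x\in A\cap[L,U(s))$ and $y\in B\cap[L,U(s))$. Both are $\ge\ell$. Put $z=\min(x,y)$. Since $L(s)\le z$, (7) gives $g^*(z)\ge U(s)$, so by (2) $\max(x,y)>g^*(z)\ge U(s)$, a contradiction. So $A\cap[L,U(s))=\emptyset$ or $B\cap[L,U(s))=\emptyset$.

Say $A\cap[L,U(s))=\emptyset$. Let $q=p\cup(A\cap[|p|,L))$ with length $L$. It is a sparse string with $q\succeq p$, and $\alpha\subseteq q$, because $\alpha=A\cap\ell$ and $\alpha\cap|p|\subseteq p$. So $q\in\Gamma(L)$. Also $A\cap L\subseteq q$, since $p\in\mathbb P_A$. Let $r=r_q$ for the candidate active at $s$. As $|r^{(s)}|\le U(s)$, we get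
$$A\cap|r^{(s)}|\subseteq A\cap L\subseteq q\subseteq r^{(s)},$$
so $p\preceq r^{(s)}\in\mathbb P_A$: this voter is genuine. By unanimity and (i), $v=a_r(s)=\Phi^{r^{(s)}}(s)\in\{C(s),\square\}$, so $v=C(s)$. The other case is symmetric. $\square$

Goodness includes $p\in\mathbb P_A$, $\hat p\in\mathbb P_B$ and (i) on both sides. So Claims 2 and 3 give (S), with an $h$ that does not depend on $A,B,C$. This proves the Main Lemma. $\square$

## Building the pair

*Proof of Theorem 1.* Start with the state $(\emptyset,\emptyset,1,\mathrm{id})$. By bookkeeping, deal one after another with the following countably many items.

* (a) For each $e$ and each of $\alpha,\beta$: if there is $x\ge\ell$ with $\varphi_e(x){\downarrow}=0$, add such an $x$ to $\alpha$ (respectively $\beta$) by (M3).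
* (b) For each task and each of $\alpha,\beta$: apply Lemma 2, using (M1).
* (c) For each $R=(e,p,\hat e,\hat p)$: apply the Main Lemma to the current state, using (M1) and (M2).
* (d) For each $k$: make $\ell>k$, using (M1).

Here $\varphi_e$ is the $e$-th partial computable function. Let $A=\bigcup\alpha$ and $B=\bigcup\beta$. By (d) and the Observation, $A$ and $B$ are sparse and $(A,B)$ obeys all the states. In particular $A\cap\ell'=\alpha$ after each application of Lemma 2 to $\alpha$, and similarly for $\beta$, so $A$ and $B$ satisfy all tasks.

**Step 1: nontriviality.** We show that $A$ is not effectively densely computable. Suppose $f$ is a computable description of $A$, and let $E=\{n:f(n)\ne0\}$, a computable set with $A\subseteq E$. Since $E=f^{-1}(\square)\cup f^{-1}(1)$ and $f^{-1}(1)\subseteq A$, the set $E$ has density $0$. Let $\varphi_e$ be its characteristic function. When $e$ was treated in (a) for $\alpha$, there was some $x\ge\ell$ outside $E$, because the complement of $E$ is infinite. So some $x\notin E$ was put into $A$, a contradiction. The same argument applies to $B$.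

**Step 2: the nonuniform degrees.** We show that common lower bounds are trivial. Let $C$ be nonuniformly effectively densely reducible to both $A$ and $B$. By Lemma 1 there are $(e,p)$ good for $(A,C)$ and $(\hat e,\hat p)$ good for $(B,C)$. Consider the treatment of $R=(e,p,\hat e,\hat p)$ in (c). Since $(A,B)$ obeys the resulting state and $A,B$ satisfy all tasks, outcome (F) is impossible. So (S) holds, and the computable function $h$ is a description of $C$. Hence $C$ is effectively densely computable.

**Step 3: the uniform degrees.** We transfer the result. If $C$ is uniformly reducible to both $A$ and $B$, it is nonuniformly reducible to both, hence effectively densely computable. The least degree consists of the effectively densely computable sets in both structures. So the same $A,B$ give a minimal pair in the uniform degrees. $\square$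

## Continuum many sets, computably in $X\oplus0'''$

Lemma 2 and the Main Lemma only raise $\ell$ and $g$; they never add elements. So many sets can be built together, with a common $\ell$ and a common $g$.

*Proof of Theorem 2.* Part (2) follows from part (1): take $A=A_X$, $B=A_Y$ for two distinct computable $X,Y$. (If $C$ is nonuniformly reducible to $A_X$ and to $A_Y$, then the hypothesis on the functions $f_E$ in part (1) holds, as these are descriptions of $A_X$, respectively $A_Y$.) We prove part (1).

**Step 1: the tree of finite sets.** This step describes the simultaneous construction. Fix computable enumerations of all tasks and of all tuples $R$. Before stage $k$ we have a system $(\langle\alpha_\sigma\rangle_{\sigma\in2^k},\ell,g)$ with sparse $\alpha_\sigma\subseteq[0,\ell)$; for $k=0$ it is $\alpha_{\langle\rangle}=\emptyset$, $\ell=1$, $g=\mathrm{id}$. At stage $k$: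

* first split: $\alpha_{\sigma0}=\alpha_{\sigma1}=\alpha_\sigma$ for $\sigma\in2^k$;
* then, one after another, for all $\sigma\in2^{k+1}$: treat item (a) for $\alpha_\sigma$ and each $e\le k$, each time adding at most one $x\ge\ell$ to this single $\alpha_\sigma$ and then making $\ell>g(x)$; and treat the first $k$ tasks for $\alpha_\sigma$ by Lemma 2, raising $\ell$;
* finally, for all ordered pairs of distinct $\sigma,\rho\in2^{k+1}$ and the first $k$ tuples $R$, apply the Main Lemma to $(\alpha_\sigma,\alpha_\rho,\ell,g)$, raising the common $\ell$ and $g$; then increase $\ell$ once more.

Let $\alpha_\sigma$ also denote its value at the end of stage $|\sigma|-1$, and let $A_X=\bigcup_k\alpha_{X\restriction k}$.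

**Step 2: each $A_X$ alone.** We check sparseness, tasks and nontriviality. Elements added at any time are $\ge$ the value of $\ell$ at that time. So at every moment of stage $k$ after the splitting, with the current values, $A_X\cap\ell=\alpha_{X\restriction(k+1)}$. As the numbers $\ell$ are unbounded, $A_X$ is sparse. Every task is treated for $\alpha_{X\restriction(k+1)}$ at large stages $k$, so $A_X$ satisfies all tasks by Lemma 2. Every $e$ is treated in (a) along $X$, so $A_X$ is not effectively densely computable, by Step 1 of the proof of Theorem 1.

**Step 3: two different sets.** We show that pairs obey the states that concern them. Let $X\ne Y$ and fix $k$ with $X\restriction(k+1)\ne Y\restriction(k+1)$. Any element added after the splitting at stage $k$ is added to one $\alpha_\sigma$ with $|\sigma|\ge k+1$, and this $\sigma$ is not an initial segment of both $X$ and $Y$. Consider a moment during a stage $k'\ge k$, after its splitting, with current $\ell,g$. Elements of $A_X\setminus\ell$ and of $A_Y\setminus\ell$ are added after this moment, and an element of the former and one of the latter are added by distinct moves. If $z$ is the one added first and $z'$ the other, then, exactly as in the Observation, $z'>g(z)\ge z$. So $(A_X,A_Y)$ obeys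 every state
$$(\alpha_{X\restriction(k'+1)},\alpha_{Y\restriction(k'+1)},\ell,g)$$
that occurs during a stage $k'\ge k$ after its splitting.

Now let $C$ be such that for every sparse $E\supseteq A_X$ and for every sparse $E\supseteq A_Y$, $f_E$ computes a description of $C$. Lemma 1, whose hypothesis is only about such $f_E$, gives $(e,p)$ good for $(A_X,C)$ and $(\hat e,\hat p)$ good for $(A_Y,C)$. The tuple $R=(e,p,\hat e,\hat p)$ is treated for the pair $(X\restriction(k'+1),Y\restriction(k'+1))$ at all sufficiently large stages $k'$. Choose such a $k'\ge k$. Since $(A_X,A_Y)$ obeys the state reached by this treatment, and both sets satisfy all tasks, (F) is impossible, and (S) gives a computable description of $C$.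

**Step 4: the degrees.** We draw the conclusion for the two structures. If $C$ is nonuniformly or uniformly reducible to both $A_X$ and $A_Y$ with $X\ne Y$, then Step 3 applies, so $C$ is effectively densely computable. Hence the degrees of $A_X$ and $A_Y$ form a minimal pair in each structure. Two degrees forming a minimal pair are distinct: if they were equal, the common degree would lie below both, hence be least, which it is not. So the degrees of the $A_X$ are pairwise distinct, and there are $2^{\aleph_0}$ of them.

**Step 5: the oracle questions.** We bound the complexity of the construction, using that $0^{(n)}$ decides $\Sigma^0_n$ questions. All functions $g$ that occur will be $0'$-computable, uniformly, and we carry along an index of the current one as a $0'$-computable function. So $0'$ suffices to make $\ell>g(x)$. The question in (a) is $\Sigma^0_1$, and so is the question in Lemma 2 (after the decidable check whether $\alpha\cap|r|\subseteq r$): whether there are a sparse $s\succeq r'$ and an $n\ge N$ such that $s$ $(e,\delta,n)$-violates. In the Main Lemma the setup is decidable, and the hypotheses of Cases 1, 2, 3 have the forms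
$$\exists q,m\,\forall r,\qquad\exists q,\delta\,\forall r,N\,\exists s,n,\qquad\exists q,\hat q,m$$
followed by decidable conditions. They are $\Sigma^0_2$, $\Sigma^0_3$ and $\Sigma^0_1$. So $0'''$ decides which case applies, and it finds witnesses by search, since whether given $q,m$ or given $q,\delta$ are witnesses is a $\Pi^0_1$ or a $\Pi^0_2$ question. In Cases 1–3 we have $g^*=g$.

**Step 6: the function $g^*$ in Case 4.** We show that it is computable from $g\oplus0'$, uniformly, so that a new index can be found. Given $x$, use $0'$ to search for a stage $s$ and a level $j$ present after the updating of stage $s$ such that $L_j>x$, the current candidates of levels $1,\dots,j$ are never refuted (a $\Pi^0_1$ condition), and level $j$ satisfies $s>2t_j$ and $s\ge N$.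

Such $s,j$ exist. By Claim 1 choose $j$ with $L_j^*>x$ and $s$ large, after levels $1,\dots,j$ have become final. A final candidate is never refuted: if the final candidate of a level $i$ were refuted at some $n$, then at some late stage the updating would find a least refuted level, which is at most $i$, and would change the candidate there, although levels $1,\dots,i$ are final.

Once $s,j$ are found, levels $1,\dots,j$ never change from stage $s$ on, since a level changes or disappears only when it or a lower level is found refuted. So at every $s'\ge s$ level $j$ satisfies the two conditions for voting, the active level is $\ge j$, and $L(s')\ge L_j>x$. Hence $g^*(x)$ is the maximum of $g(x)$ and the finitely many computable values $U(s')$ with $s'<s$, $L(s')$ defined and $L(s')\le x$.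

**Step 7: computing $A_X$.** By Steps 5 and 6 the function $\sigma\mapsto\alpha_\sigma$, together with the value of $\ell$ at the end of each stage, is computable in $0'''$. To decide whether $n\in A_X$ from $X\oplus0'''$, run the construction to the end of a stage $k$ with $\ell>n$; such a $k$ exists because these $\ell$ are unbounded. Since $A_X\cap\ell=\alpha_{X\restriction(k+1)}$ for this $\ell$, look whether $n\in\alpha_{X\restriction(k+1)}$. So $A_X\le_TX\oplus0'''$. $\square$
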